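# Extensions of centralizers of a free pro-$p$ group are fully residually free pro-$p$

Throughout, $p$ is a prime, $\mathbb Z_p$ is the ring of $p$-adic integers, all homomorphisms between pro-$p$ groups are continuous, and $\overline{\langle\,\cdot\,\rangle}$ is the closed subgroup generated by the elements shown.

## 1. Sending the new generator to a power of $c$

Take a free pro-$p$ group $F$ and an element $c\in F$ whose centralizer is $C=\overline{\langle c\rangle}\cong\mathbb Z_p$. Adjoin a new generator $t$ subject only to $tc=ct$. Given finitely many nontrivial elements of the new group, is there one homomorphism to a free pro-$p$ group that keeps all of them nontrivial? The answer that one would first guess is yes, and the guess comes with candidates: for every $q\in\mathbb Z_p$ there is a homomorphism that is the identity on $F$ and sends $t\mapsto c^q$. There are infinitely many $q$, and only finitely many elements to protect.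

Here are the definitions.

**Definition.** A pro-$p$ group $G$ is *fully residually free pro-$p$* if for every finite set $g_1,\dots,g_k$ of nontrivial elements of $G$ there are a free pro-$p$ group $\mathbb F$ and a homomorphism $\varphi:G\to\mathbb F$ with $\varphi(g_i)\ne1$ for all $i$.

**Definition.** *Iterated extensions of centralizers of the free pro-$p$ group* (in the sense of Kochloukova and Zalesskii) are built as follows. $G_0$ is a free pro-$p$ group of finite rank, and for $n\ge1$
$$G_n=G_{n-1}\amalg_C A ,$$
where $C$ is a self-centralizing procyclic subgroup of $G_{n-1}$ and $A\cong\mathbb Z_p^r$ (some $r$) is a finitely generated free abelian pro-$p$ group in which $C$ is a direct summand. $\mathcal L$ is the class of all finitely generated pro-$p$ subgroups of such groups $G_n$.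

Procyclic means topologically generated by one element; self-centralizing means $C=C_{G_{n-1}}(C)$. The free pro-$p$ product with amalgamation $G\amalg_CA$ is the pushout in the category of pro-$p$ groups: homomorphisms $G\amalg_CA\to Q$ to a pro-$p$ group are the same as pairs of homomorphisms $G\to Q$, $A\to Q$ that agree on $C$. The maps $G\to G\amalg_CA$ and $A\to G\amalg_CA$ need not be injective in general, so embedding is something to prove.

The problem, posed by Casals-Ruiz, Kazachkov and Remeslennikov in "Pro-Hall $R$-groups and groups discriminated by the free pro-$p$ group" (arXiv:1803.00478, 2018), is to decide whether every group in $\mathcal L$ is fully residually free pro-$p$. Let us test the guess.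

**Test 1 ($G_0=1$).** Then $C=1$ and $G_1=A\cong\mathbb Z_p^r$. A self-centralizing subgroup of an abelian group is the whole group, so at each later step $C=G_{n-1}$ and $G_n=A$. Hence every $G_n$ with $n\ge 1$ is some $\mathbb Z_p^r$, and so is every closed subgroup of it. Let $g_1,\dots,g_k\in\mathbb Z_p^r$ be nonzero. The submodules $\{\lambda\in\mathrm{Hom}(\mathbb Z_p^r,\mathbb Z_p):\lambda(g_i)=0\}$ have rank $r-1$, so they span proper subspaces of $\mathbb Q_p^r$. Finitely many proper subspaces do not cover a vector space over an infinite field. Take a vector outside all of them and scale it by a power of $p$: this is a homomorphism $\lambda:\mathbb Z_p^r\to\mathbb Z_p$ with all $\lambda(g_i)\neq0$, and $\mathbb Z_p$ is free pro-$p$ of rank 1. The guess is right here.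

**Test 2 ($F=C=\mathbb Z_p$).** The new group is $\mathbb Z_p\times\mathbb Z_p$, and $t\mapsto c^q$ is the map $(x,y)\mapsto x+qy$. A nonzero $(x,y)$ is killed by at most one $q$, so all but finitely many $q$ serve a given finite set.

**Test 3 ($F$ free on $a,b$, and $c=a$).** The element $[t,b]$ goes to $[a^q,b]$, which is trivial only for $q=0$. The element $ta^{-p^i}$ is killed only by $q=p^i$.

So the guess survives. It is in fact correct:

**Theorem 1.** Every group in $\mathcal L$ is fully residually free pro-$p$. More generally, so is every closed subgroup of every $G_n$.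

The candidates $t\mapsto c^{q}$ with $q=p^m$ will also turn out to be enough at each step. What does not carry over is the argument one would use for abstract groups.

## 2. Where the word argument stops

For abstract groups one argues with words. An element outside the base of the abstract amalgam is a finite word $g_0t^{n_1}g_1\cdots t^{n_s}g_s$ with $n_i\ne0$ and $g_1,\dots,g_{s-1}\notin C$. The substitution $t=c^q$ gives a nontrivial element of the free group once $q$ exceeds a threshold depending on the word. In a pro-$p$ group a general element is only a limit of such words, and thresholds need not stay bounded.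

**Example.** Let $F$ be free pro-$p$ on $a,b$, let $G=F\amalg_{\overline{\langle a\rangle}}(\overline{\langle a\rangle}\times\overline{\langle t\rangle})$, and let $\varphi_m:G\to F$ be the identity on $F$ with $t\mapsto a^{p^m}$. Put
$$w_i=b^i\,(t\,a^{-p^i})\,b^{-i},\qquad u_1=[w_0,w_1],\qquad u_r=[u_{r-1},w_r]\ (r\ge2).$$
Then $\varphi_m(w_i)=b^ia^{p^m-p^i}b^{-i}$, which is trivial exactly when $m=i$. So $\varphi_m(u_r)=1$ for all $m\le r$. For $m>r$ we claim $\varphi_m(u_r)\ne1$. We use that $C_F(a^N)=\overline{\langle a\rangle}$ for $N\ne0$ (Lemma 4.1 below). If $\varphi_m(w_0)=a^{N_0}$ and $\varphi_m(w_1)=ba^{N_1}b^{-1}$ commuted, then $ba^{N_1}b^{-1}=a^e$ for some $e$. Comparing classes in $F^{ab}$ gives $e=N_1$, so $b\in C_F(a^{N_1})=\overline{\langle a\rangle}$, which is false. For $r\ge2$, $\varphi_m(u_{r-1})$ is nontrivial by induction and lies in the closed commutator subgroup. If it commuted with $\varphi_m(w_r)$, it would lie in $\overline{\langle b^rab^{-r}\rangle}$, whose only element with trivial class in $F^{ab}$ is $1$, a contradiction. So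 the first $m$ that works for the word $u_r$ is $m=r+1$.

As $u_r$ is an iterated commutator of $r+1$ elements, $u_r\to1$, and the infinite product $u_1u_2u_3\cdots$ converges in $G$. Its partial products involve words with thresholds tending to infinity, so a bound read off from words says nothing about the limit. Moreover $c^{p^m}\to1$ as $m\to\infty$: $p$-adically, high powers are small.

There is a second obstruction, in the induction. The kernel of the map $G_n\to G_{n-1}$ killing $t$ will turn out to be free pro-$p$ on a profinite space $X=G_{n-1}/Z$ (Section 5), so an element of it has a class $\mu$ in $\mathbb Z_p[[X]]$, a measure on $X$. To use a known homomorphism $\psi:G_{n-1}\to F$ we must push $\mu$ forward to a quotient space of $F$ without killing it. If $\mu$ is a finite sum of point masses at $g_iZ$, where $Z=C(c)$, it is enough that $\psi$ keep these points apart, that is, that $\psi([g_i^{-1}g_j,c])\ne1$ for $i\neq j$. This is a condition on finitely many elements. If the support of $\mu$ is infinite, no finite list of elements suffices for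 this argument.

The way past both points is to strengthen the induction hypothesis: demand homomorphisms that do not kill a given nonzero *measure*.

## 3. Measures, and the stronger property

For a profinite space $T$ put $\mathbb Z_p[[T]]=\varprojlim\mathbb Z_p[T_i]$ over the finite quotients $T_i$ of $T$. An element $\mu$ is a $\mathbb Z_p$-valued finitely additive function on clopen sets, $W\mapsto\mu(W)$: a measure. A continuous map $h:T\to T'$ induces $h_*:\mathbb Z_p[[T]]\to\mathbb Z_p[[T']]$, $(h_*\mu)(W')=\mu(h^{-1}(W'))$. If $T$ is a profinite group, this is the completed group algebra, and we write $[g]$ for the Dirac measure at $g$. For example $\mathbb Z_p[[\mathbb Z_p]]\cong\mathbb Z_p[[T]]$, with a generator going to $1+T$. As an example of a nonzero measure killed by a pushforward, take $[0]-[p^n]$ on $\mathbb Z_p$; its image on $\mathbb Z/p^n$ is $0$.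

We need the following facts.

* **(M1)** Dirac measures span $\mathbb Z_p[[T]]$ topologically, and every continuous map from $T$ to a profinite $\mathbb Z_p$-module $M$ extends uniquely to a continuous linear map $\mathbb Z_p[[T]]\to M$. Indeed, modulo an open submodule of $M$ the map is locally constant, hence factors through some $T_i$. For a finite extension $K/\mathbb Q_p$ and continuous $h:T\to K$ the image lies in a lattice $p^{-N}\mathcal O_K$, and $\int_T h\,d\mu$ denotes the value at $\mu$ of the extension of $h$.
* **(M2)** $\mu\ne0$ iff $\mu(W)\neq0$ for some clopen $W$.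
* **(M3)** If $h:T\to T'$ is continuous and injective, $h_*$ is injective. For clopen $W\subseteq T$ the set $h(W)$ is clopen in the closed subspace $h(T)\cong T$, so $h(W)=W'\cap h(T)$ with $W'$ clopen in $T'$, and $(h_*\mu)(W')=\mu(W)$.
* **(M4)** $\mathbb Z_p[[T\times T']]=\mathbb Z_p[[T]]\hat\otimes\mathbb Z_p[[T']]$, and $\mu\otimes\mu'\ne0$ if $\mu,\mu'\ne0$: choose clopen $W,W'$ with $\mu(W),\mu'(W')\neq0$; then $(\mu\otimes\mu')(W\times W')=\mu(W)\mu'(W')\ne0$.

**Definition.** Fix a nontrivial free pro-$p$ group $F$ of finite rank. A pro-$p$ group $G$ with a fixed embedding $F\le G$ is *$F$-discriminated* if for all $k\ge1$ and all $0\ne\mu\in\mathbb Z_p[[G^k]]$ there is a retraction $\psi:G\to F$ (a homomorphism with $\psi|_F=\mathrm{id}$) such that $(\psi^k)_*\mu\ne0$, where $\psi^k=\psi\times\dots\times\psi:G^k\to F^k$.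

For instance, $F$ itself is $F$-discriminated, with $\psi=\mathrm{id}$.

**Theorem 2.**
(a) If $G$ is $F$-discriminated, $1\ne c\in G$, $Z=C_G(c)$ and $s\ge0$, then $G\amalg_Z(Z\times\mathbb Z_p^s)$ is $F$-discriminated, and both factors embed in it. Here $Z$ need not be procyclic.
(b) If $G_0\ne1$, every $G_n$ is $G_0$-discriminated.
(c) If $G$ is $F$-discriminated, then for all nontrivial $g_1,\dots,g_k\in G$ there is a single retraction $\psi:G\to F$ with all $\psi(g_i)\neq1$. Moreover, any two elements of $G$ that commute with a common nontrivial element commute with each other, and $\mathbb Z_p[[H]]$ has no zero divisors for every closed subgroup $H\le G$.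

**Toy case.** Let $F=\overline{\langle c\rangle}\cong\mathbb Z_p$, $G=F\times\overline{\langle t\rangle}\cong\mathbb Z_p^2$, $k=1$. Here $\mathbb Z_p[[G]]=\mathbb Z_p[[T,V]]$ with $T=c-1$, $V=t-1$, and the retraction $t\mapsto c^{p^m}$ sends $V\mapsto\omega_m:=(1+T)^{p^m}-1$. Let $0\ne f=\sum_{i\ge d}f_i(T)V^i$ with $f_d\ne0$. The image of $f$ is $f_d\,\omega_m^d$ plus a multiple of $\omega_m^{d+1}$. In the domain $\mathbb Z_p[[T]]$ it is therefore nonzero as soon as $\omega_m\nmid f_d$. Now $\omega_{m+1}=(1+\omega_m)^p-1\in(p,T)\,\omega_m$, so $\omega_m\in(p,T)^{m+1}$. As $\bigcap_m(p,T)^m=0$ and $f_d\ne0$, we have $\omega_m\nmid f_d$ for large $m$. Working modulo $\omega_m$ means working in $\mathbb Z_p[F/U]$ with $U=\overline{\langle c^{p^m}\rangle}$.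

The general proof has this shape: expand in powers of the new variables, take the lowest-degree term, choose an open subgroup $U\lhd F$ that sees it, and let $m$ be just large enough that $c^{p^m}\in U$. In the noncommutative case the lowest-degree coefficient is a measure on a space $X^d\times F^k$, and the work is to show that some $U$ sees it (Section 6).

## 4. Tools from free pro-$p$ groups

We recall: closed subgroups of free pro-$p$ groups are free pro-$p$ (Serre; see Ribes–Zalesskii, *Profinite Groups*); in a free pro-$p$ group of finite rank every minimal generating set is a basis; open subgroups again have finite rank. $\Phi(S)$ denotes the Frattini subgroup, so for $S$ of finite rank $\mathrm{Hom}(S,\mathbb F_p)$ is dual to $S/\Phi(S)$.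

**Lemma 4.1.** Let $E$ be free pro-$p$ of finite rank and $1\ne z\in E$. Then $C_E(z)\cong\mathbb Z_p$. If $z=y^N$ with $y$ part of a basis and $0\neq N\in\mathbb Z_p$, then $C_E(z)=\overline{\langle y\rangle}$.

*Proof.* $C=C_E(z)$ is free pro-$p$ and contains $z\ne1$. For $1\ne y\in C$ the group $\overline{\langle z,y\rangle}$ is abelian, free pro-$p$ and nontrivial, hence $\cong\mathbb Z_p$, so $y$ and $z$ have a common nontrivial power. If $C$ had rank $\ge2$, take distinct basis elements $y_1,y_2$. Each shares a nontrivial power with $z$, hence $y_1^\alpha=y_2^\beta$ with $\alpha,\beta\ne0$. This is impossible in $C^{ab}$. For the second statement let $w$ generate $C_E(z)$. As $y\in C_E(z)$, $y=w^e$; the class of $y$ in $E^{ab}$ is not divisible by $p$, so $e$ is a unit. $\square$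

**Lemma 4.2.** Let $B$ be a finitely generated closed subgroup of a free pro-$p$ group $F$ of finite rank. There is an open $S\ge B$ such that any minimal generating set of $B$ is part of a basis of $S$.

*Proof.* Let $\chi\in\mathrm{Hom}(B,\mathbb F_p)$, and let $V\lhd F$ be open with $V\cap B\le\ker\chi$. Then $\chi$ extends to $BV$ through $BV\to BV/V\cong B/(B\cap V)$. As $\mathrm{Hom}(B,\mathbb F_p)$ is finite, one $V$ serves all $\chi$. Put $S=BV$. Then $\mathrm{Hom}(S,\mathbb F_p)\to\mathrm{Hom}(B,\mathbb F_p)$ is onto, so $B/\Phi(B)\to S/\Phi(S)$ is injective. A minimal generating set of $B$ is linearly independent in $S/\Phi(S)$, hence extends to a minimal generating set of $S$, which is a basis. $\square$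

**Lemma 4.3 (cocycles).** Let $S$ be free pro-$p$ with finite basis $Y$, acting on a finitely generated $\mathbb Z_p$-module $M$ through a finite $p$-group quotient $P$. For any values $m_y\in M$ there is a continuous $z:S\to M$ with $z(ab)=z(a)+a\,z(b)$ and $z(y)=m_y$ for $y\in Y$. Moreover
$$z(b^N)=\sum_{i<N}b^iz(b)\ (N\ge1),\qquad z(aba^{-1})=a\,z(b)\ \text{ if } b \text{ acts trivially on } M. \tag{1}$$

*Proof.* $M\rtimes P$ is pro-$p$, being the inverse limit of the finite $p$-groups $M/p^nM\rtimes P$. The homomorphism $S\to M\rtimes P$ with $y\mapsto(m_y,\bar y)$ has first component $z$. The first formula is immediate by induction. For the second, $0=z(1)=z(a)+a\,z(a^{-1})$, and $aba^{-1}$ acts trivially, so $z(aba^{-1})=z(a)+a\,z(b)+aba^{-1}\cdot a\,z(a^{-1})=z(a)+a\,z(b)-z(a)$. $\square$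

**Magnus algebra.** For a finite set $Y$, $\mathbb Z_p[[F(Y)]]\cong\mathbb Z_p\langle\langle v_y:y\in Y\rangle\rangle$ via $y\mapsto1+v_y$ (Lazard). The linear part of $u-1$, for $u\in F(Y)$, is the class of $u$ in $F(Y)^{ab}=\mathbb Z_pY$. Indeed $uu'-1=(u-1)+(u'-1)+(u-1)(u'-1)$ shows that $u\mapsto$ (linear part of $u-1$) is a continuous homomorphism, and it has the right values on $Y$.

**Profinite bases.** For a profinite space $X$ let $F(X)=\varprojlim F(X_i)$ over the finite quotients $X_i$ of $X$. It is a pro-$p$ group topologically generated by $X$, and continuous maps from $X$ to pro-$p$ groups extend uniquely to homomorphisms: into a finite $p$-group they factor through some $X_i$. Write $v_x=[x]-1$. For finite $X$, Magnus gives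
$$\mathbb Z_p[[F(X)^k]]=\widehat\bigotimes_{i=1}^k\mathbb Z_p\langle\langle X\rangle\rangle=\prod_{j\in\mathbb N^k}\mathbb Z_p[X^{|j|}],\qquad|j|=j_1+\dots+j_k .$$
A map $h:X\to X'$ sends $v_x$ to $v_{h(x)}$, so it respects this decomposition. Passing to the limit over finite quotients, for every profinite $X$, topologically,
$$\mathbb Z_p[[F(X)^k]]=\prod_{j\in\mathbb N^k}\mathbb Z_p[[X^{|j|}]]. \tag{2}$$
The Dirac measure at $(x_1,\dots,x_{|j|})\in X^{j_1}\times\dots\times X^{j_k}$ corresponds to the monomial $v^{(1)}_{x_1}\cdots v^{(1)}_{x_{j_1}}v^{(2)}_{x_{j_1+1}}\cdots$, where the superscript names the factor of $F(X)^k$. A continuous $h:X\to X'$ induces $h_*^{|j|}$ on the $j$-th factor. For $k=1$, $j=1$ we see the class $\mu\in\mathbb Z_p[[X]]$ of Section 2.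

## 5. The split extension $G^+=F(G/Z)\rtimes G$

Let $G$ be a pro-$p$ group, $1\neq c\in G$, $Z=C_G(c)$, $X=G/Z$, and put
$$G^+=F(X)\rtimes G,$$
with $G$ permuting $X$ by left multiplication. This is a pro-$p$ group: for open $V\lhd G$, $V$ acts trivially on $G/ZV$ since $vgZV=g(g^{-1}vg)ZV=gZV$. Moreover $X=\varprojlim G/ZV$, so $G^+=\varprojlim F(G/ZV)\rtimes G/V$, and each term is a finitely generated pro-$p$ group extended by a finite $p$-group.

Let $t\in X$ be the point $Z$; in $G^+$ the point $gZ$ is $gtg^{-1}$. For $x=gZ$ write $c_x=gcg^{-1}$. The map $x\mapsto c_x$, $X\to G$, is well defined, continuous and injective, since $gcg^{-1}=hch^{-1}$ means $h^{-1}g\in Z$.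

**Universal property.** Let $\alpha:G\to Q$ be a homomorphism to a pro-$p$ group and let $q\in Q$ commute with $\alpha(Z)$. There is a unique extension $G^+\to Q$ of $\alpha$ with $t\mapsto q$. On $X$ it must be $gZ\mapsto\alpha(g)q\alpha(g)^{-1}$, which is well defined, continuous and compatible with the $G$-action. Conversely $t$ commutes with $Z$ in $G^+$. In other words, $G^+$ is the pushout $G\amalg_Z(Z\times\mathbb Z_p)$, where the factor $\mathbb Z_p$ is generated by $t$.

As a space $(G^+)^k=F(X)^k\times G^k$ via $(n,g)\mapsto ng$, so by (2)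
$$\mathbb Z_p[[(G^+)^k]]=\prod_{j\in\mathbb N^k}\mathbb Z_p[[X^{|j|}\times G^k]],\qquad f\leftrightarrow(f^{(j)})_j, \tag{3}$$
where the Dirac measure at $(x_1,\dots,x_{|j|},g)$ corresponds to the monomial of $(x_1,\dots,x_{|j|})$ times $[g]$.

## 6. Finite abelian shadows of a measure on $F/C$

In Sections 6 and 7, $F$ is free pro-$p$ of finite rank and $1\ne c\in F$ is such that $C:=C_F(c)=\overline{\langle c\rangle}\cong\mathbb Z_p$. Put $X=F/C$ and $A=\mathbb Z_p[[X]]$.

For open $U\lhd F$ let $m_U$ be minimal with $c^{p^{m_U}}\in U$. As $U$ is normal, $c_x^{p^{m_U}}\in U$ for all $x$, and we may define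
$$\Theta_U:A\to U^{ab},\qquad x\mapsto[c_x^{p^{m_U}}]$$
by (M1). It is continuous, linear and $F$-equivariant, and $U^{ab}$ is a free $\mathbb Z_p$-module of finite rank. For $U'\le U$,
$$\big(A\xrightarrow{\Theta_{U'}}U'^{ab}\to U^{ab}\big)=p^{\,m_{U'}-m_U}\,\Theta_U. \tag{4}$$
As $U^{ab}$ is torsion-free, $\ker\Theta_{U'}\subseteq\ker\Theta_U$.

**Example.** Let $F$ be free on $a,b$, and $c=a$. Let $U_b$ be the kernel of $F\to\mathbb Z/p$, $a\mapsto0$, $b\mapsto1$. By Schreier it is free on $b^p$ and $b^iab^{-i}$ $(0\le i<p)$, and $m_{U_b}=0$. Writing $g=ub^i$ with $u\in U_b$, we get $\Theta_{U_b}(gC)=[b^iab^{-i}]$. So $\Theta_{U_b}(\mu)=\sum_i\mu(X_i)[b^iab^{-i}]$, where $X_i$ is the set of $gC$ with $b$-exponent of $g$ congruent to $i$. This $U$ sees $p$ different masses of $\mu$. For the kernel $U_a$ of $a\mapsto1$, $b\mapsto0$, free on $a^p$ and $a^iba^{-i}$, one has $m_{U_a}=1$; writing $g=ua^i$ gives $\Theta_{U_a}(gC)=[a^p]$ for every $g$. So $U_a$ sees only the total mass. Individual $U$ may see little; the lemma says that together they see everything.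

**Lemma 6.1.** $\bigcap_U\ker\Theta_U=0$.

Before the proof, here is the attempt that comes first to mind. Let $\mu\in\bigcap_U\ker\Theta_U$. To show that $\mu(S/C)=0$ for an open $S\ge C$ having $c$ in a basis, take the coordinate $\theta:S\to\mathbb Z_p$ with $\theta(c)=1$ and $\theta=0$ on the other basis elements, and consider $h(x)=p^{-l}\theta(c_x^{p^l})$ for $l$ with $c_x^{p^l}\in S$. We will see that $\int h\,d\mu=0$, and $h=1$ on $S/C$. But outside $S/C$ the function $h$ is not under control. In the example, take $S=U_b$ with basis $b^p$, $a$, $bab^{-1}a^{-1}$, $b^iab^{-i}$ $(2\le i<p)$. Then $\theta(bab^{-1})=1$, and $h=1$ on $X_1$ as well, so we learn only $\mu(X_0)+\mu(X_1)=0$. For this $S$ another basis does better, but in general we have no such choice at hand. The remedy is to replace the homomorphism $\theta$ by a cocycle twisted by a character $\chi$ of $S$. At a point outside $S/C$ it produces a sum of all powers of a root of unity $\ne1$, which vanishes, provided that $\chi$ is nontrivial on the relevant element. To have such $\chi$ we first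 need $S$ for which these elements are nonzero.

*Proof of Lemma 6.1.*

**Step 1: subgroups $S$ in which $c$ is independent of its other conjugates.** This step supplies the $S$ just mentioned. For an open subgroup $S\ge C$ consider the condition

(a) $c\notin\Phi(S)$, i.e. $c$ is part of a basis of $S$.

If (a) holds, $S^{ab}/\mathbb Z_p[c]$ is torsion-free. For $x\in X$ let $P(S,x)$ be the condition
$$[c_x^{p^l}]\notin\mathbb Z_p[c]\quad\text{in }S^{ab}$$
for some $l$ with $c_x^{p^l}\in S$. Since $[c_x^{p^{l+1}}]=p[c_x^{p^l}]$ and the quotient is torsion-free, this is the same for all such $l$.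

*Monotonicity.* If $C\le S'\le S$ both satisfy (a), then $P(S,x)\Rightarrow P(S',x)$: the map $S'^{ab}\to S^{ab}$ sends $[c]$ to $[c]$ and $[c_x^{p^l}]$ to $[c_x^{p^l}]$, for $l$ with $c_x^{p^l}\in S'$.

*Openness.* As $c_{sx}=sc_xs^{-1}$, $P(S,x)$ depends only on the $S$-orbit of $x$. Orbits of the open subgroup $S$ are open in $X$, so $\{x:P(S,x)\}$ is open.

*Existence.* For each $x=gC\ne C$ there is an open $S_x\ge C$ with (a) and $P(S_x,x)$. First, $c$ and $c_x$ do not commute. Otherwise $c_x\in C$, so $gcg^{-1}=c^\alpha$ with $\alpha\in\mathbb Z_p$. In the Magnus algebra, $c-1$ and $gcg^{-1}-1=g(c-1)g^{-1}$ have the same lowest homogeneous term $\lambda\ne0$, because $g$ and $g^{-1}$ have constant term 1. The term of $c^\alpha-1=\sum_{i\ge1}\binom\alpha i(c-1)^i$ in that degree is $\alpha\lambda$. So $\alpha=1$ and $g\in C_F(c)=C$, a contradiction. Hence $B=\overline{\langle c,c_x\rangle}$ is nonabelian, not procyclic, and $\{c,c_x\}$ is a minimal generating set of $B$. Lemma 4.2 gives an open $S_x\ge B$ in which $c,c_x$ are part of a basis; there (a)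 holds, and $P(S_x,x)$ holds with $l=0$.

By Lemma 4.2 applied to $C$ there is an open $S_1\ge C$ with (a). Every open $S$ with $C\le S\le S_1$ then satisfies (a), as $\Phi(S)\le\Phi(S_1)$. The set $X\setminus S_1/C$ is compact, hence covered by finitely many of the open sets $\{x':P(S_{x_i},x')\}$. Put $S_0=S_1\cap\bigcap_iS_{x_i}\ge C$.

*Claim.* If $S$ is open with $C\le S\le S_0$, then (a) holds for $S$, and $P(S,x)$ holds for all $x\in X\setminus S/C$.

For $x\notin S_1/C$ this is monotonicity. The compactness argument says nothing near the base point, so the points $x=gC$ with $g\in S_1\setminus S$ need another argument. We look for a homomorphism $\theta:S\to\mathbb Z_p$ that kills $c$ but not $c_x^{p^l}$. Let $M=\mathbb Z_p[S_1/S]$ with basis $\delta_{aS}$, and let $R$ be the core of $S$ in $S_1$; $S_1$ acts on $M$ through the finite $p$-group $S_1/R$. As $S_1$ has a basis containing $c$, Lemma 4.3 gives a cocycle $z:S_1\to M$ with $z(c)=\delta_{g^{-1}S}$ and value $0$ on the other basis elements. Let $\varepsilon:M\to\mathbb Z_p$ be the coefficient at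 the coset $S$. For $s\in S$ we have $\varepsilon(sm)=\varepsilon(m)$, so $\theta=\varepsilon\circ z|_S$ is a homomorphism $S\to\mathbb Z_p$. Since $g\notin S$, $\theta(c)=\varepsilon(\delta_{g^{-1}S})=0$. Choose $l$ with $c^{p^l}\in R$. It acts trivially on $M$, and $c_x^{p^l}=gc^{p^l}g^{-1}\in R\le S$ as $g\in S_1$. By (1),
$$z(gc^{p^l}g^{-1})=g\,z(c^{p^l})=\sum_{i<p^l}gc^i\,\delta_{g^{-1}S},$$
hence
$$\theta(c_x^{p^l})=\#\{0\le i<p^l:\ gc^ig^{-1}\in S\}\ge1,$$
the index $i=0$ being always counted. As $\theta$ factors through $S^{ab}$ and kills $[c]$, $[c_x^{p^l}]\notin\mathbb Z_p[c]$. This proves the claim.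

**Step 2: functions whose integral against $\mu$ vanishes.** This step turns the hypothesis on $\mu$ into usable equations. Let $\mu\in\bigcap_U\ker\Theta_U$, let $K/\mathbb Q_p$ be finite, $S'\le F$ open (not necessarily normal), and $\theta:S'\to K$ a continuous homomorphism. Put $h_\theta(x)=p^{-l}\theta(c_x^{p^l})$ for any $l$ with $c_x^{p^l}\in S'$; this is independent of $l$. Let $U$ be the core of $S'$ in $F$ and $\bar\theta:U^{ab}\to K$ the map induced by $\theta|_U$. Taking $l=m_U$ gives $h_\theta(x)=p^{-m_U}\bar\theta(\Theta_U(x))$. So $h_\theta$ is continuous, and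
$$\int_Xh_\theta\,d\mu=p^{-m_U}\,\bar\theta(\Theta_U(\mu))=0. \tag{5}$$

**Step 3: $\mu(S/C)=0$ for all open $S$ with $C\le S\le S_0$.** Let $c=y_1,y_2,\dots,y_e$ be a basis of $S$, let $D=S^{ab}/\mathbb Z_p[c]\cong\mathbb Z_p^{e-1}$, and let $\pi:S\to D$ be the projection. The set $S/C$ is one $S$-orbit in $X$. Choose representatives $x_1,\dots,x_q$ of the finitely many $S$-orbits on $X\setminus S/C$, integers $l_i$ with $c_{x_i}^{p^{l_i}}\in S$, and put $b_i=\pi(c_{x_i}^{p^{l_i}})$. By the claim, $b_i\ne0$. For $x=sx_i$ with $s\in S$ also $c_x^{p^{l_i}}=sc_{x_i}^{p^{l_i}}s^{-1}\in S$, and $\pi(c_x^{p^{l_i}})=b_i$.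

Let $\chi:D\to K^\times$ be a continuous character of finite, hence $p$-power, order, with $K=\mathbb Q_p(\zeta)$ for a suitable root of unity $\zeta$, and suppose $\chi(b_i)\neq1$ for all $i$. Write $\chi$ also for $\chi\circ\pi$; then $\chi(c)=1$. Let $S$ act on $\mathcal O_K$ through $\chi$. By Lemma 4.3 there is a cocycle $z:S\to\mathcal O_K$ with $z(c)=1$ and $z(y_i)=0$ for $i\ge2$. On the open subgroup $S'=\ker(\chi:S\to K^\times)$ it is a homomorphism $\theta$. We compute $h_\theta$.

* If $x=gC$ with $g\in S$, then $c_x=gcg^{-1}\in S'$, and since $c$ acts trivially, (1) gives $\theta(c_x)=\chi(g)z(c)=\chi(g)$. So $h_\theta(x)=\chi(g)$.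
* If $x\in Sx_i$, put $b=c_x^{p^{l_i}}\in S$, so $\chi(b)=\chi(b_i)\ne1$. Take $r$ with $\chi(b)^{p^r}=1$. Then $b^{p^r}\in S'$, and by (1) $z(b^{p^r})=\big(\sum_{i'<p^r}\chi(b)^{i'}\big)z(b)=0$. So $h_\theta(x)=0$.

Let $\nu\in\mathbb Z_p[[D]]$ be the pushforward of $\mu|_{S/C}$ under $gC\mapsto\pi(g)$, which is well defined as $\pi(C)=0$. A finite-order character $\chi$ of $D$ extends to a ring homomorphism $\chi:\mathbb Z_p[[D]]\to K$, and (5) says
$$\chi(\nu)=\int_{S/C}\chi(g)\,d\mu(gC)=0\qquad\text{whenever }\chi(b_i)\ne1\text{ for all }i .$$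
If instead $\chi(b_i)=1$ for some $i$, then $\chi$ kills $[b_i]-1$. Hence $\nu\prod_i([b_i]-1)$ is killed by all finite-order characters of $D$. An element with this property is $0$: its image in each $\mathbb Z_p[D/p^nD]\subset\overline{\mathbb Q}_p[D/p^nD]\cong\prod_\chi\overline{\mathbb Q}_p$ vanishes. As $\mathbb Z_p[[D]]\cong\mathbb Z_p[[T_1,\dots,T_{e-1}]]$ is a domain and $[b_i]-1\neq0$, we conclude $\nu=0$. In particular $\mu(S/C)=\nu(D)=0$.

**Step 4: moving the base point.** It remains to reach clopen sets away from the base point. Each $\ker\Theta_U$ is $F$-stable by equivariance, so $g^{-1}\mu\in\bigcap_U\ker\Theta_U$ for $g\in F$, and Step 3 gives $\mu(gS/C)=(g^{-1}\mu)(S/C)=0$ for all $g\in F$ and all open $S$ with $C\le S\le S_0$. Take $S=CU$ with $U\lhd F$ open and contained in the core of $S_0$. The sets $gCU/C$ form a basis of clopen subsets of $X=\varprojlim F/CU$, and for fixed $U$ they partition $X$. Hence $\mu=0$. $\square$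

We need the same in several variables. For $d\ge0$ let $\Theta_U^{\otimes d}:\mathbb Z_p[[X^d]]\to(U^{ab})^{\otimes d}$ be the continuous linear map with $(x_1,\dots,x_d)\mapsto\Theta_U(x_1)\otimes\dots\otimes\Theta_U(x_d)$, the identity of $\mathbb Z_p$ if $d=0$.

**Lemma 6.2.** For every $d\ge0$ and $0\ne g\in\mathbb Z_p[[X^d]]$ there is an open $U\lhd F$ with $\Theta_U^{\otimes d}(g)\ne0$. The same then holds for every smaller open normal subgroup.

*Proof.* Choose a finite quotient $X_i$ of $X$ and $r$ such that the image of $g$ in $\mathbb Z/p^r[X_i^d]=(\mathbb Z/p^r[X_i])^{\otimes d}$ is nonzero. The kernel $O$ of $A\to\mathbb Z/p^r[X_i]$ is open. The closed submodules $\ker\Theta_U$ are directed downwards, since $\ker\Theta_{U\cap U'}\subseteq\ker\Theta_U\cap\ker\Theta_{U'}$, and their intersection is $0$ by Lemma 6.1. As $A\setminus O$ is compact, $\ker\Theta_U\subseteq O$ for some $U$.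

Let $M_U=\Theta_U(A)\subseteq U^{ab}$. By the inclusion of kernels, $A\to\mathbb Z/p^r[X_i]$ is $\lambda\circ\Theta_U$ for a linear map $\lambda:M_U\to\mathbb Z/p^r[X_i]$; it kills $p^rM_U$, so it is continuous. The reduction $\mathbb Z_p[[X^d]]\to(\mathbb Z/p^r[X_i])^{\otimes d}$ and the composite $\mathbb Z_p[[X^d]]\to M_U^{\otimes d}\xrightarrow{\lambda^{\otimes d}}(\mathbb Z/p^r[X_i])^{\otimes d}$ are continuous, linear and agree on Dirac measures, so they are equal. Hence $g$ has nonzero image in $M_U^{\otimes d}$. Finally $M_U$ and $U^{ab}$ are free $\mathbb Z_p$-modules of finite rank; replacing the factors $M_U$ by $U^{ab}$ one at a time, each map is injective by flatness, so $M_U^{\otimes d}\to(U^{ab})^{\otimes d}$ is injective, and $\Theta_U^{\otimes d}(g)\neq0$.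

For $U'\le U$, by (4) the image of $\Theta_{U'}^{\otimes d}(g)$ in the torsion-free module $(U^{ab})^{\otimes d}$ is $p^{d(m_{U'}-m_U)}\,\Theta_U^{\otimes d}(g)\ne0$. $\square$

## 7. The lowest-degree term survives $t\mapsto c^{p^m}$

Keep $F$, $c$, $C$, $X$ and let $F^+=F(X)\rtimes F$ be formed with respect to $c$, so $Z=C$. For $m\ge0$ let $\varphi_m:F^+\to F$ be the retraction with $t\mapsto c^{p^m}$; it exists by the universal property, and $\varphi_m(x)=c_x^{p^m}$ for $x\in X$.

**Proposition 7.1.** For every $k\ge1$ and $0\ne f\in\mathbb Z_p[[(F^+)^k]]$ there is $m$ with $(\varphi_m^k)_*f\ne0$.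

*Proof.* Write $N=F(X)$.

**Step 1: choosing the term and the subgroup $U$.** This step finds a coefficient of $f$ and a $U$ that sees it. In the notation of (3), let $d=\min\{|j|:f^{(j)}\ne0\}$ and fix $j$ with $|j|=d$ and $f^{(j)}\ne0$. Since $\mathbb Z_p[[X^d\times F^k]]=\varprojlim_U\mathbb Z_p[[X^d]][F^k/U^k]$, there are an open $U_0\lhd F$ and a coset $\kappa$ of $U_0^k$ in $F^k$ such that the pushforward $g_0\in\mathbb Z_p[[X^d]]$ of $f^{(j)}|_{X^d\times\kappa}$ is nonzero. By Lemma 6.2 there is an open $U\lhd F$ with $U\le U_0$ and $\Theta_U^{\otimes d}(g_0)\ne0$.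

**Step 2: cutting $f$ along cosets of $U^k$.** This reduces the question to the group algebra of $U^k$. We have $(F^+)^k=\bigsqcup_y(N\rtimes U)^ky$, with $y$ running over representatives of $U^k\backslash F^k$. So $f=\sum_yf_y[y]$ with
$$f_y\in\mathbb Z_p[[(N\rtimes U)^k]]=\prod_{j'}\mathbb Z_p[[X^{|j'|}\times U^k]],$$
and $f_y^{(j')}$ is the restriction of $f^{(j')}$ to $X^{|j'|}\times U^ky$, translated by $y^{-1}$. Let $g_y\in\mathbb Z_p[[X^d]]$ be the pushforward of $f_y^{(j)}$. Then $g_0=\sum_{U^ky\subseteq\kappa}g_y$, so $\Theta_U^{\otimes d}(g_y)\ne0$ for some $y$, which we fix.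

Put $m=m_U$. Then $\varphi_m(x)=c_x^{p^m}\in U$ for all $x$, so $\varphi_m(N\rtimes U)\le U$, and
$$(\varphi_m^k)_*f=\sum_{y'}(\varphi_m^k)_*(f_{y'})\,[y'],\qquad(\varphi_m^k)_*(f_{y'})\in\mathbb Z_p[[U^k]] .$$
The summands are supported on disjoint cosets $U^ky'$. So it suffices that $(\varphi_m^k)_*(f_y)\neq0$ for our fixed $y$.

**Step 3: computing the leading term.** By (2) for a finite basis $Y$ of $U$, and $\mathbb Z_p[Y^n]=(U^{ab})^{\otimes n}$,
$$\mathbb Z_p[[U^k]]=\prod_{i\in\mathbb N^k}(U^{ab})^{\otimes|i|}$$
is a multigraded completed algebra, the completed tensor product of $k$ copies of $\mathbb Z_p\langle\langle Y\rangle\rangle$. Let $J_e=\prod_{|i|\ge e}(U^{ab})^{\otimes|i|}$. These are closed ideals with $J_eJ_{e'}\subseteq J_{e+e'}$, and $[u]-1\in J_1$ for $u\in U^k$. For $u$ in the $i$-th factor $U$, $[u]-1$ is congruent mod $J_2$ to the class of $u$ in $U^{ab}$, placed in the $i$-th unit multidegree (Section 4).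

By the choice of $d$, $f_y$ has only components $j'$ with $|j'|\ge d$, so it lies in the closed span of the elements $\mathbf v\cdot[u]$ with $u\in U^k$ and $\mathbf v$ a monomial in the $v_x^{(i)}$ of multidegree $j'$, $|j'|\ge d$. Now $\varphi_m$ sends $v_x$ to $[c_x^{p^m}]-1$ with $c_x^{p^m}\in U$, so the image of $\mathbf v[u]$ lies in $J_{|j'|}$. If $|j'|=d$ and $\mathbf v$ corresponds to $(x_1,\dots,x_d)$, the factor $[u]\in1+J_1$ does not matter mod $J_{d+1}$, and the image is congruent mod $J_{d+1}$ to
$$\Theta_U(x_1)\otimes\dots\otimes\Theta_U(x_d)\quad\text{in multidegree }j',$$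
because $m=m_U$. By linearity and continuity $(\varphi_m^k)_*(f_y)\in J_d$, and its component in multidegree $j$ receives a contribution only from $f_y^{(j)}$. It equals $\Theta_U^{\otimes d}(g_y)\neq0$. $\square$

## 8. From $G$ to $G^+$

Now $F$ is a fixed nontrivial free pro-$p$ group of finite rank.

**Lemma 8.1.** Let $G$ be $F$-discriminated. (i) For nontrivial $g_1,\dots,g_k\in G$ there is a retraction $\psi:G\to F$ with all $\psi(g_i)\ne1$. (ii) If $1\ne c\in G$ and $a,b\in C_G(c)$, then $[a,b]=1$.

*Proof.* (i) Apply the definition to $\mu=([g_1]-1)\otimes\dots\otimes([g_k]-1)$, nonzero by (M4); its image is $\bigotimes_i([\psi(g_i)]-1)$. (ii) If $[a,b]\neq1$, choose $\psi$ by (i) with $\psi([a,b])\neq1\ne\psi(c)$. But $\psi(a),\psi(b)$ lie in $C_F(\psi(c))\cong\mathbb Z_p$ (Lemma 4.1), so they commute, a contradiction. $\square$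

Given a nonzero measure on $(G^+)^k$, we want to push it to $(F^+)^k$ without killing it and then use Proposition 7.1. A component of it is a measure on $X^d\times G^k$ with $X=G/Z$. The hypothesis concerns measures on powers of $G$, and the injection $x\mapsto c_x$ places $X$ inside $G$. This is why the definition allows every exponent $k$.

**Proposition 8.2.** Let $G$ be $F$-discriminated, $1\ne c\in G$, $Z=C_G(c)$. Then $G^+$ (with $F\le G\le G^+$) is $F$-discriminated.

*Proof.* Let $X=G/Z$ and $0\ne f\in\mathbb Z_p[[(G^+)^k]]$.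

**Step 1: choosing $\psi$.** We want $\psi:G\to F$ that respects one component of $f$ and $c$ at once. By (3) choose $j$ with $f^{(j)}\ne0$ and put $d=|j|$. The map
$$\epsilon:X^d\times G^k\to G^{d+k},\qquad(x_1,\dots,x_d,g)\mapsto(c_{x_1},\dots,c_{x_d},g)$$
is continuous and injective, so $\epsilon_*f^{(j)}\neq0$ by (M3), and $\epsilon_*f^{(j)}\otimes([c]-1)\ne0$ in $\mathbb Z_p[[G^{d+k+1}]]$ by (M4). As $G$ is $F$-discriminated, there is a retraction $\psi:G\to F$ not killing this measure. Its image is $(\psi^{d+k})_*\epsilon_*f^{(j)}\otimes([\psi(c)]-1)$, so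
$$\psi(c)\ne1\quad\text{and}\quad(\psi^{d+k})_*\epsilon_*f^{(j)}\ne0. \tag{6}$$

**Step 2: extending $\psi$ to $G^+\to F^+$.** The target must fit Section 7, so we pass from $\psi(c)$ to a generator of its centralizer. Let $C'=C_F(\psi(c))\cong\mathbb Z_p$, with generator $c'$. As $\psi(c)\in C'$ is a power of $c'$, we have $C'\le C_F(c')\le C_F(\psi(c))=C'$, so $C_F(c')=C'=\overline{\langle c'\rangle}$, as required. Let $X'=F/C'$, and let $F^+=F(X')\rtimes F$ be formed with respect to $c'$, with distinguished point $t'$. Since $\psi(Z)\le C'$, there is a continuous map $\bar\psi:X\to X'$, $gZ\mapsto\psi(g)C'$. As $t'$ commutes with $C'$, the universal property extends $\psi$ to a homomorphism $\psi^+:G^+\to F^+$ with $t\mapsto t'$, and on $X$ it is $\bar\psi$.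

**Step 3: $f$ survives in $F^+$.** Let $f'=((\psi^+)^k)_*f$. By functoriality of (2), $f'^{(j)}=(\bar\psi^d\times\psi^k)_*f^{(j)}$. Let $\epsilon':X'^d\times F^k\to F^{d+k}$ send each coordinate $hC'$ to $h\psi(c)h^{-1}$ and be the identity on $F^k$; it is well defined because $\psi(c)$ commutes with $C'$. Since $\psi(c_{gZ})=\psi(g)\psi(c)\psi(g)^{-1}$,
$$\epsilon'\circ(\bar\psi^d\times\psi^k)=\psi^{d+k}\circ\epsilon .$$
So by (6) $\epsilon'_*f'^{(j)}=(\psi^{d+k})_*\epsilon_*f^{(j)}\ne0$. Hence $f'^{(j)}\ne0$ and $f'\ne0$.

**Step 4: from $F^+$ to $F$.** By Proposition 7.1 there is $m$ with $(\varphi_m^k)_*f'\ne0$. The homomorphism $\varphi_m\circ\psi^+:G^+\to F$ restricts to $\psi$ on $G$, hence is a retraction onto $F$, and its $k$-th power does not kill $f$. $\square$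

## 9. Adjoining $\mathbb Z_p^s$: the amalgam as an iterated $G^+$

By Section 5, $G^+=G\amalg_Z(Z\times\mathbb Z_p)$. For $\mathbb Z_p^s$ we repeat the construction with the same $c$; the point is to know how the centralizer of $c$ grows.

**Proposition 9.1.** Let $G$ be $F$-discriminated, $1\neq c\in G$, $Z=C_G(c)$, $s\ge0$. Then $G\amalg_Z(Z\times\mathbb Z_p^s)$ is $F$-discriminated, and $G$ and $Z\times\mathbb Z_p^s$ embed in it.

*Proof.* Let $H_0=G$, and for $i\ge1$ let $H_i=H_{i-1}^+=F(X_i)\rtimes H_{i-1}$ be formed with respect to $c\in G\le H_{i-1}$. So, with $Z_i=C_{H_i}(c)$ for $i\ge0$, $X_i=H_{i-1}/Z_{i-1}$ has a distinguished point $t_i$. By Proposition 8.2 all $H_i$ are $F$-discriminated.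

**Step 1: $Z_i=Z\times\overline{\langle t_1\rangle}\times\dots\times\overline{\langle t_i\rangle}$ with each $\overline{\langle t_l\rangle}\cong\mathbb Z_p$.** This identifies the centralizers. For $i=0$ there is nothing to prove, and it suffices to show $Z_i=\overline{\langle t_i\rangle}\times Z_{i-1}$. Let $h=ny\in Z_i$ with $n\in F(X_i)$ and $y\in H_{i-1}$. Comparing components in $n\cdot yc=c\,ny=(cnc^{-1})\cdot cy$ gives $yc=cy$, so $y\in Z_{i-1}$, and $n$ commutes with $c$. As $t_i$ also commutes with $c\ne1$, Lemma 8.1(ii) in $H_i$ gives $[n,t_i]=1$.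

Let $X_\alpha$ be a finite quotient of $X_i$, and $n_\alpha,t_\alpha$ the images of $n,t_i$ in $F(X_\alpha)$. By Lemma 4.1, as $t_\alpha$ is a basis element, $n_\alpha\in C_{F(X_\alpha)}(t_\alpha)=\overline{\langle t_\alpha\rangle}$. As $F(X_i)=\varprojlim F(X_\alpha)$ and $\overline{\langle t_i\rangle}$ is closed, $n\in\overline{\langle t_i\rangle}$. Conversely, $t_i$ and $Z_{i-1}$ centralize $c$, $t_i$ commutes with $Z_{i-1}$, and $F(X_i)\cap H_{i-1}=1$. The homomorphism $F(X_i)\to\mathbb Z_p$ sending all of $X_i$ to $1$ shows $\overline{\langle t_i\rangle}\cong\mathbb Z_p$. Hence $Z_i=\overline{\langle t_i\rangle}\times Z_{i-1}$.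

**Step 2: $H_s$ is the amalgam.** We compare universal properties. By Section 5, homomorphisms from $H_i$ to a pro-$p$ group $Q$ are homomorphisms from $H_{i-1}$ together with $q_i\in Q$ commuting with the image of $Z_{i-1}$. By Step 1, homomorphisms $H_s\to Q$ therefore correspond to tuples $(\alpha:G\to Q;\,q_1,\dots,q_s)$ with each $q_i$ commuting with $\alpha(Z)$ and with $q_1,\dots,q_{i-1}$. Equivalently, they correspond to pairs of homomorphisms $G\to Q$ and $Z\times\mathbb Z_p^s\to Q$ agreeing on $Z$. So $H_s$ is the pushout $G\amalg_Z(Z\times\mathbb Z_p^s)$ in the category of pro-$p$ groups. It contains $G$, and $Z\times\mathbb Z_p^s$ maps isomorphically onto $Z_s$ by Step 1. $\square$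

## 10. Proofs of Theorems 2 and 1

*Proof of Theorem 2.* (a) is Proposition 9.1.

(b) Let $F=G_0\ne1$; it is $F$-discriminated by $\psi=\mathrm{id}$. Suppose $G_{n-1}$ is $F$-discriminated; in particular it is nontrivial. Let $C=C_{G_{n-1}}(C)$ be procyclic with generator $c$. Then $c\ne1$, since otherwise $C_{G_{n-1}}(C)=G_{n-1}\neq C$. Commuting with $c$ is the same as commuting with $C$, so $C_{G_{n-1}}(c)=C_{G_{n-1}}(C)=C$. As $C$ is a direct summand of $A$, $A=C\times B$ with $B\cong\mathbb Z_p^s$. So $G_n=G_{n-1}\amalg_CA$ is $F$-discriminated by Proposition 9.1 with $Z=C$.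

(c) The first two assertions are Lemma 8.1. For the last, let $f,g\in\mathbb Z_p[[H]]\subseteq\mathbb Z_p[[G]]$ be nonzero, the inclusion being (M3). Then $f\otimes g\ne0$ in $\mathbb Z_p[[G^2]]$, so some retraction $\psi$ has $\psi_*f\otimes\psi_*g\ne0$. Thus $\psi_*f$ and $\psi_*g$ are nonzero elements of $\mathbb Z_p[[F]]\cong\mathbb Z_p\langle\langle Y\rangle\rangle$ ($Y$ a basis of $F$), which has no zero divisors, the product of the lowest homogeneous terms being nonzero. So $\psi_*(fg)=\psi_*(f)\psi_*(g)\ne0$, and $fg\neq0$. $\square$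

*Proof of Theorem 1.* If $G_0\ne1$, each $G_n$ is $G_0$-discriminated by Theorem 2(b), hence fully residually free pro-$p$ by Theorem 2(c), with retractions onto the free pro-$p$ group $G_0$. The property passes to closed subgroups by restricting homomorphisms. If $G_0=1$, then by Test 1 in Section 1 each $G_n$, and each closed subgroup of it, is trivial or some $\mathbb Z_p^r$, and it was shown there that these groups are fully residually free pro-$p$. Groups in $\mathcal L$ are closed subgroups of groups $G_n$, so every group in $\mathcal L$ is fully residually free pro-$p$. $\blacksquare$
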